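\title{The Krohn--Rhodes complexity of the flow semigroup of a 2-edge connected graph}

\begin{abstract}
The flow semigroup $S_\Gamma$ of a finite simple graph $\Gamma$ is generated by the maps that collapse one vertex onto a neighbor. We determine its Krohn--Rhodes complexity when $\Gamma$ is 2-edge connected but not 2-vertex connected: for $n$ vertices it is $n-3$ if every block of $\Gamma$ is a triangle, and $n-2$ otherwise. The upper bound $n-3$ comes from a wreath product decomposition in which the groups of the two highest ranks are computed in parallel; it holds for every connected graph with $n\ge4$ vertices whose blocks have at most three vertices. The lower bound $n-2$ uses a cycle of length at least four to produce a nontrivial permutation as a product of idempotents, which forces these two groups to be computed one after the other.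
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma=(V,E)$ be a finite simple graph; all graphs in this paper have $n=|V|\ge2$ vertices. For an ordered pair $(u,v)$ of adjacent vertices, the \emph{elementary collapsing} $e_{uv}\colon V\to V$ maps $u$ to $v$ and fixes every other vertex: it pours the content of $u$ into $v$. Transformations act on the right and are composed from left to right. The \emph{flow semigroup} $S_\Gamma$ is the semigroup of transformations of $V$ generated by all $e_{uv}$ and $e_{vu}$ with $uv\in E$.

A finite semigroup is \emph{aperiodic} if it has no nontrivial subgroup. The \emph{Krohn--Rhodes complexity} $c(S)$ of a finite semigroup $S$ is the least $m\ge0$ such that $S$ divides an iterated wreath product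
\[
A_0\wr G_1\wr A_1\wr G_2\wr\cdots\wr G_m\wr A_m
\]
of finite aperiodic semigroups $A_i$ and finite groups $G_i$. Division and wreath products are recalled in Section~\ref{sec:wreath}. One may think of the wreath product as a cascade of machines, each of which reads the states of the machines to its right. Then $c(S)$ is the number of group machines that must work one after the other, separated by aperiodic ones, in order to simulate $S$.

The generators $e_{uv}$ are idempotents, so groups in $S_\Gamma$ arise only through the shape of the graph. If $\Gamma$ is a path, all elements of $S_\Gamma$ preserve the linear order of $V$. An element of a subgroup permutes the image of the identity of that subgroup, and an order-preserving permutation of a finite chain is trivial; so $S_\Gamma$ is aperiodic and $c(S_\Gamma)=0$. If $\Gamma$ is a triangle $xyz$, then $e_{xz}e_{yx}e_{zy}$ exchanges the two points $x,y$ of its image and generates a group of order two, so $c(S_\Gamma)\ge1$. The better connected the graph, the more freely contents can be routed around each other.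

A graph is \emph{2-vertex connected} (\emph{2-edge connected}) if it is connected and remains connected after deleting any single vertex (edge). The following two results are known, and we use them without proof.

\begin{theorem}\label{thm:known}
Let $\Gamma$ be a simple graph with $n\ge2$ vertices.
\begin{enumerate}
\item[(a)] If $\Gamma$ is 2-vertex connected, then $c(S_\Gamma)=n-2$.
\item[(b)] If $\Gamma$ is 2-edge connected, then $n-3\le c(S_\Gamma)\le n-2$.
\end{enumerate}
\end{theorem}

The problem, posed by Horv\'ath, Nehaniv and Podoski \cite{HNP}, is to determine $c(S_\Gamma)$ for every graph $\Gamma$ that is 2-edge connected but not 2-vertex connected. The answer is given in terms of the \emph{blocks} of $\Gamma$, the maximal connected subgraphs without a cut vertex of their own.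

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a 2-edge connected graph with $n$ vertices that is not 2-vertex connected. Then
\[
c(S_\Gamma)=\begin{cases} n-3 & \text{if every block of $\Gamma$ is a triangle,}\\ n-2 & \text{otherwise.}\end{cases}
\]
Every block of $\Gamma$ is a triangle if and only if $\Gamma$ has no cycle of length at least $4$.
\end{theorem}

\begin{corollary}\label{cor:all}
A 2-edge connected graph $\Gamma$ with $n\ge3$ vertices has $c(S_\Gamma)=n-2$, except exactly when it has at least two blocks and all of them are triangles; then $c(S_\Gamma)=n-3$. Thus both bounds in Theorem~\ref{thm:known}(b) are attained. If the blocks are $t\ge2$ triangles, then $n=2t+1$ and $c(S_\Gamma)=2t-2$.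
\end{corollary}

The upper bound for triangles holds in the presence of bridges as well.

\begin{theorem}\label{thm:upper}
Let $\Gamma$ be a connected graph with $n\ge4$ vertices all of whose blocks have at most $3$ vertices (bridges are allowed). Then $c(S_\Gamma)\le n-3$.
\end{theorem}

\subsection*{Which answer one would expect}
The \emph{rank} of a transformation is the size of its image. Elements of $S_\Gamma$ have rank at most $n-1$, and constant maps lie in no nontrivial group. Lemma~\ref{lem:hole} below peels off the ranks $n-1,n-2,\dots,2$ one at a time, at the price of one group each; this is where the number $n-2$ comes from. One would therefore guess that $c(S_\Gamma)=n-2$ as soon as each of these ranks carries a nontrivial group.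

The smallest graph covered by Theorem~\ref{thm:main} shows that this guess is wrong. The \emph{bowtie} consists of two triangles $caa'$ and $cbb'$ with the common vertex $c$. Let $s=e_{ac}e_{a'a}e_{ca'}$. The maps $s$, $e_{bb'}s$ and $e_{bc}e_{b'c}s$ have ranks $4$, $3$ and $2$, and each acts on its own image as the transposition of $a$ and $a'$, so each generates a group of order two. Three ranks carry groups, yet $c(S_\Gamma)=2$. The reason is that a direct product of two groups is again a group: two groups cost only one unit of complexity if neither has to wait for the result of the other. The question is thus whether the groups of rank $n-1$ and $n-2$ can be computed in parallel.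

Both halves of the proof turn on the same picture. Put pebbles on the vertices and leave one vertex $u$ of a cycle of length $\ell$ empty. Sliding the pebbles around the cycle rotates the remaining $\ell-1$ vertices of the cycle; this is a group of rank $n-1$. Now merge two pebbles, which creates a second empty place among those $\ell-1$ vertices, and let the second empty place travel once around them. This shifts $\ell-2$ pebbles cyclically. For $\ell=3$ nothing happens, so the arrangement of the pebbles can be described without knowing where on the triangle the second empty place is; this gives the parallel computation of Section~\ref{sec:upper}. For $\ell\ge4$ we obtain a nontrivial permutation of rank $n-2$ as a product of idempotents. Section~\ref{sec:peel} shows that such products survive when the outermost group is removed from a decomposition, Section~\ref{sec:two} shows that with two empty vertices all arrangements are reachable, and Section~\ref{sec:lower} combines these facts into the lower bound $n-2$.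

\section{Background}\label{sec:background}

For a finite set $Y$ we write $T(Y)$ for the semigroup of all maps $Y\to Y$, $\mathrm{Sing}(Y)$ for the subsemigroup of non-bijective (\emph{singular}) maps, $\mathrm{Sym}(Y)$ and $\mathrm{Alt}(Y)$ for the symmetric and alternating groups, $\overline y$ for the constant map with value $y$, and $\mathrm{Const}(Y)$ for the set of constant maps. We put $\mathrm{Sing}^1(Y)=\{1\}\cup\mathrm{Sing}(Y)$ and $\mathrm{Const}^1(Y)=\{1\}\cup\mathrm{Const}(Y)$, where $1$ is the identity map. For $Y=[r]=\{1,\dots,r\}$ we write $T_r$, $\mathrm{Sing}_r$ and so on. For distinct $x,y\in Y$, the map on $Y$ that sends $x$ to $y$ and fixes all other points is again denoted by $e_{xy}$. The \emph{kernel classes} of a map are the nonempty preimages of points; a map on $Y$ of rank $|Y|-1$ has exactly one kernel class with two elements, its \emph{nontrivial} class, and all others are singletons. We write $Y\setminus y$ for $Y\setminus\{y\}$.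

\subsection{Blocks}
We use the following textbook facts about a connected graph $\Gamma$.
\begin{enumerate}
\item[(B1)] Every edge and every cycle lies in exactly one block. Two distinct blocks share at most one vertex. A cut vertex lies in at least two blocks, and $\Gamma$ is 2-vertex connected if and only if it is its own only block.
\item[(B2)] A block with two vertices is a bridge, and a block with three vertices is a triangle. In a block with at least three vertices, every vertex has at least two neighbors and any two vertices lie on a common cycle.
\end{enumerate}
A 2-edge connected graph has no bridge, so all its blocks have at least three vertices.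

\subsection{Pebbles and holes}\label{sec:pebbles}
Place distinctly labeled pebbles on some vertices of a connected graph $\Gamma$, at most one on each; the empty vertices are the \emph{holes}. A \emph{move} $x\to y$ takes the pebble on $x$ to an adjacent hole $y$. This is how $e_{xy}$ acts on the set of occupied vertices, and the move $y\to x$ undoes it. Hence a sequence of moves defines a bijection from the initial to the final occupied set, and this bijection is the restriction of an element of $S_\Gamma$. (If there is a hole $h$, the empty sequence is covered too: for a neighbor $y$ of $h$, the map $e_{hy}$ fixes all occupied vertices.) If $y_0$ is a hole and $y_0y_1\cdots y_k$ is a path whose other vertices are occupied, the moves $y_1\to y_0,\dots,y_k\to y_{k-1}$ \emph{move the hole along the path}.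

The first statement of the next lemma is due to Howie (1966).

\begin{lemma}\label{lem:howie}
Let $|Y|=r\ge2$. Then $\mathrm{Sing}(Y)$ is generated by the maps $e_{xy}$, $x\ne y$, and $c(\mathrm{Sing}(Y))=r-2$. A subsemigroup of $T(Y)$ that contains a 2-transitive group of permutations and one map $e_{xy}$ contains $\mathrm{Sing}(Y)$.
\end{lemma}

\begin{proof}
Let $f$ be singular and let $D\ne Y$ contain exactly one point $d(x)$ from the kernel class of each $x$. Then $f=\varepsilon\cdot f|_D$, where $\varepsilon$ is the product of the maps $e_{x\,d(x)}$ with $x\notin D$. It remains to realize the bijection $f|_D\colon D\to Df$ by moves in the complete graph on $Y$. Put pebbles on $D$ and move those on $D\setminus Df$ to the holes in $Df\setminus D$. If $z$ is a hole, the moves $x\to z$, $y\to x$, $z\to y$ exchange the pebbles on $x$ and $y$, so every arrangement on $Df$ can be reached. Thus $\mathrm{Sing}(Y)$ is the flow semigroup of the complete graph, and Theorem~\ref{thm:known}(a) gives its complexity. The last statement follows from $g^{-1}e_{xy}g=e_{xg,yg}$ for $g\in\mathrm{Sym}(Y)$.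
\end{proof}

\subsection{Division, wreath products and complexity}\label{sec:wreath}
All semigroups are finite. We use that a finite semigroup contains an idempotent, that a subsemigroup of a finite group is a subgroup, and that $A$ is aperiodic if and only if every $a\in A$ satisfies $a^{s+1}=a^s$ for some $s\ge1$. The semigroups $\mathrm{Const}(Y)$ and $\mathrm{Const}^1(Y)$ consist of idempotents, so they are aperiodic. For a semigroup $S$, $S^1$ denotes $S$ with an identity adjoined if it has none.

A semigroup $S$ \emph{divides} $W$, written $S\prec W$, if $S$ is a homomorphic image of a subsemigroup of $W$. For example, if $S\le T(V)$ and $X\subseteq V$, then $\{s|_X: s\in S,\ Xs\subseteq X\}\prec S$.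

A \emph{transformation semigroup} $(Y,U)$ is a nonempty finite set $Y$ with a subsemigroup $U\le T(Y)$. The \emph{wreath product} $(Y,U)\wr(Q,A)$ acts on $Y\times Q$; its elements are the pairs $(f,a)$ with $f\colon Q\to U$ and $a\in A$, and
\[
(y,q)(f,a)=(y\,f(q),\,qa),\qquad (f,a)(f',a')=\bigl(q\mapsto f(q)f'(qa),\ aa'\bigr).
\]
This product is associative. An element of $(Y_1,U_1)\wr\cdots\wr(Y_k,U_k)$ is a rule that transforms the $i$th coordinate of a state $(y_1,\dots,y_k)$ by an element of $U_i$ which depends only on $y_{i+1},\dots,y_k$; we shall always describe elements in this way. In the definition of complexity, an aperiodic semigroup $A$ stands for $(A^1,A)$ and a group $G$ for $(G,G)$, acting by right multiplication. (The convention in which the dependence runs from left to right gives the same $c$, since the pattern $A_0,G_1,\dots,G_m,A_m$ is symmetric.) The following facts are standard.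
\begin{enumerate}
\item[(C1)] The class $\{S: c(S)\le k\}$ is closed under division and finite direct products.
\item[(C2)] If $S\prec(Y,U)\wr(Q,A)$, then $c(S)\le c(U)+c(A)$.
\item[(C3)] $c(S)=0$ if and only if $S$ is aperiodic, and $c(G)\le1$ for a group $G$.
\end{enumerate}

Upper bounds on complexity are proved by simulation: states of a wreath product represent points, and generators are lifted.

\begin{lemma}\label{lem:cover}
Let $M\le T(X)$ be generated by $\Sigma$, let $(P,W)$ be a transformation semigroup, $P_0\subseteq P$, and let $\Phi\colon P_0\to X$ be surjective. Suppose that every $s\in\Sigma$ has a lift $\hat s\in W$ with $P_0\hat s\subseteq P_0$ and $\Phi(y\hat s)=\Phi(y)s$ for all $y\in P_0$. Then $M\prec W$.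
\end{lemma}

\begin{proof}
For $w=\hat s_1\cdots\hat s_k$ we have $\Phi(yw)=\Phi(y)s_1\cdots s_k$ for all $y\in P_0$. As $\Phi$ is surjective, the map $s_1\cdots s_k$ is determined by $w$. So $w\mapsto s_1\cdots s_k$ is a well-defined homomorphism from the subsemigroup generated by the lifts onto $M$.
\end{proof}

\subsection{Recording a hole}
To simulate a semigroup of maps on $r$ points, record a point $h$ where the simulated point is \emph{not}, the hole, and describe the simulated point by its coordinate in a chart of the remaining $r-1$ points. A singular map can reset the hole to a point outside its image; only permutations have to carry the hole along, and this costs one group.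

\begin{lemma}\label{lem:hole}
We have $c(T_r)\le r-1$ for $r\ge1$ and $c(\mathrm{Sing}^1_r)\le r-2$ for $r\ge2$.
\end{lemma}

\begin{proof}
Let $r\ge2$. For $h\in[r]$ fix a bijection $\theta_h\colon[r]\setminus h\to[r-1]$, and let the state $(w,h)\in[r-1]\times[r]$ represent the point $w\theta_h^{-1}$. For each singular $f$ fix a point $h(f)$ outside its image. Lift $f$ by $h\mapsto h(f)$, $w\mapsto w\theta_h^{-1}f\theta_{h(f)}$, and lift a permutation $g$ by $h\mapsto hg$, $w\mapsto w\theta_h^{-1}g\theta_{hg}$. Lemma~\ref{lem:cover} gives
\[
T_r\prec T_{r-1}\wr([r],\mathrm{Sym}_r\cup\mathrm{Const}_r),\qquad \mathrm{Sing}^1_r\prec T_{r-1}\wr([r],\mathrm{Const}^1_r).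
\]
Next, $\mathrm{Sym}_r\cup\mathrm{Const}_r\prec([r],\mathrm{Const}^1_r)\wr\mathrm{Sym}_r$: let the state $(\kappa,\delta)\in[r]\times\mathrm{Sym}_r$ represent $\kappa\delta$, lift $g$ by $\kappa\mapsto\kappa$, $\delta\mapsto\delta g$, and lift $\overline x$ by $\kappa\mapsto x\delta^{-1}$, $\delta\mapsto\delta$. So $c(\mathrm{Sym}_r\cup\mathrm{Const}_r)\le1$, and (C2) gives $c(T_r)\le c(T_{r-1})+1$ and $c(\mathrm{Sing}^1_r)\le c(T_{r-1})$. Since $T_1$ is trivial, both claims follow by induction.
\end{proof}

As $S_\Gamma\le\mathrm{Sing}(V)$, the lemma gives $c(S_\Gamma)\le n-2$ for every graph.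

\section{Small blocks: the upper bound $n-3$}\label{sec:upper}

In this section we prove Theorem~\ref{thm:upper}. Let $\Gamma$ be connected with $n\ge4$ vertices and blocks $\Delta_1,\dots,\Delta_t$, each an edge or a triangle. We record two holes. The first, a vertex of $\Gamma$, costs nothing and reduces $S_\Gamma$ to a semigroup $M$ with a small group of units. The second is used to save one group in $M$.

\subsection{The first hole}
In the bowtie with the hole at $c$, the four pebbles form two pairs, one on each triangle. When the hole moves to $a$, the first pair occupies $\{c,a'\}$ and the second stays on $\{b,b'\}$. The pairs never mix. To say this in general, we attach to each position $u$ of the hole a partition of $V\setminus u$ with one piece for each block.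

Delete the edges of $\Delta_i$ from $\Gamma$. Each component of $\Gamma-E(\Delta_i)$ contains a vertex of $\Delta_i$, because $\Gamma$ is connected. It contains only one: a path in $\Gamma-E(\Delta_i)$ between two vertices $x,y$ of $\Delta_i$ together with the edge $xy\in E(\Delta_i)$ would be a cycle that has an edge in $\Delta_i$ and is not contained in $\Delta_i$, contrary to (B1). For $u\in V$ let $g_i(u)$ be the vertex of $\Delta_i$ in the component of $u$, the gate through which one enters $\Delta_i$ when coming from $u$, and put
\[
P_i(u)=V(\Delta_i)\setminus g_i(u).
\]

\begin{lemma}\label{lem:pieces}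
For every $u\in V$, the set $V\setminus u$ is the disjoint union of $P_1(u),\dots,P_t(u)$.
\end{lemma}

\begin{proof}
If $u\in V(\Delta_i)$ then $g_i(u)=u$; so $u\notin P_i(u)$ for all $i$.

Let $v\ne u$ and take a shortest path from $u$ to $v$, with last edge $xv\in E(\Delta_i)$. The path contains no third vertex $z$ of $\Delta_i$, since $z$ would be at distance at least $2$ from $v$ along the path although $z$ and $v$ are adjacent. So the part from $u$ to $x$ uses no edge of $\Delta_i$. Hence $g_i(u)=x$ and $v\in P_i(u)$.

Suppose $v\in P_i(u)\cap P_j(u)$ with $i\ne j$, and put $x=g_i(u)$, $x'=g_j(u)$. Then $x\ne x'$, since $\Delta_i$ and $\Delta_j$ share only $v$. The component of $u$ in $\Gamma-E(\Delta_i)$ contains $x$ but not $v$, so $u$ and $x$ are joined in $\Gamma-v$; the same holds for $u$ and $x'$. A path from $x$ to $x'$ in $\Gamma-v$ and the edges $x'v$, $vx$ form a cycle with edges in two blocks, contrary to (B1).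
\end{proof}

Fix disjoint sets $A_1,\dots,A_t$ with $|A_i|=|V(\Delta_i)|-1\in\{1,2\}$, and put
\[
X=A_1\cup\dots\cup A_t,\qquad G=\prod_{i=1}^t\mathrm{Sym}(A_i)\le\mathrm{Sym}(X),\qquad M=G\cup\mathrm{Sing}(X).
\]
By Lemma~\ref{lem:pieces}, $|X|=n-1$, and for each $u\in V$ there is a bijection $\iota_u\colon V\setminus u\to X$ with $P_i(u)\iota_u=A_i$ for all $i$.

\begin{lemma}\label{lem:first}
$S_\Gamma\prec(X,M)\wr(V,\mathrm{Const}(V))$, and hence $c(S_\Gamma)\le c(M)$.
\end{lemma}

\begin{proof}
Let the state $(\xi,u)\in X\times V$ represent the vertex $\xi\iota_u^{-1}$; every vertex is represented. The image of $e_{xy}$ is $V\setminus x$, so we may lift $e_{xy}$ by $u\mapsto x$, $\xi\mapsto\xi\,\iota_u^{-1}e_{xy}\iota_x$. By Lemma~\ref{lem:cover} and (C2) it suffices to show that $\phi=\iota_u^{-1}e_{xy}\iota_x$ lies in $M$.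

If $u=x$, then $e_{xy}$ fixes $V\setminus u$ pointwise and $\phi=1$. If $u\notin\{x,y\}$, then $e_{xy}$ identifies the points $x,y\in V\setminus u$ and $\phi$ is singular. Let $u=y$, and let $xy\in E(\Delta_j)$. Then $e_{xy}$ is a bijection $V\setminus y\to V\setminus x$, and it maps $P_j(y)=V(\Delta_j)\setminus y$ onto $V(\Delta_j)\setminus x=P_j(x)$. For $i\ne j$ the vertices $x,y$ are adjacent in $\Gamma-E(\Delta_i)$, so $P_i(x)=P_i(y)$; this set does not contain $x$ and is fixed pointwise. So $\phi$ maps each $A_i$ onto itself, that is, $\phi\in G$.
\end{proof}

\subsection{The second hole in the bowtie}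
Put $m=|X|$. Lemma~\ref{lem:hole} gives only $c(M)\le c(T_m)\le m-1=n-2$. Its proof records a hole $k\in X$ as a product $\kappa\delta$ with $\delta\in G$, and lets each $s\in M$ act on a set $Z$ of $m-1$ coordinates by a map $\sigma_{s,k}$ that depends on $k$. When $\sigma_{s,k}$ is a permutation of $Z$, a second group, $\mathrm{Sym}(Z)$, has to handle it. This group must know $k$, hence $\delta$, so it sits to the left of $G$. To save a group we want $\mathrm{Sym}(Z)$ to sit \emph{next to} $G$, in a direct product. It may then read the index $i$ with $k\in A_i$, because $G$ does not change $i$ and an aperiodic coordinate can store it; but it may not read the position of $k$ in $A_i$. So we need charts for which the permutations among the $\sigma_{s,k}$ depend only on $s$ and $i$.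

\begin{example}\label{ex:bowtie}
For the bowtie take $A_1=\{a,a'\}$, $A_2=\{b,b'\}$ and $Z=\{1,2,3\}$. Choose the charts $\theta_k\colon X\setminus k\to Z$ so that the two charts of a pair differ only in the name of the surviving point of that pair:
\[
\begin{array}{c|ccc}
z & 1&2&3\\\hline
z\theta_a^{-1} & a'&b&b'\\
z\theta_{a'}^{-1} & a&b&b'\\
z\theta_b^{-1} & a&a'&b'\\
z\theta_{b'}^{-1} & a&a'&b
\end{array}
\]
For the transposition $g=(a\,a')$ the hole $k$ goes to $kg$; for $e_{aa'}$ and $e_{ab}$ it is reset to $a$. Let $\sigma_{s,k}$ be $\theta_k^{-1}s$ followed by the chart of the new hole. For instance, $\sigma_{e_{ab},b}$ sends $1\mapsto a\mapsto b\mapsto2$, $2\mapsto a'\mapsto a'\mapsto1$ and $3\mapsto b'\mapsto b'\mapsto3$. Writing a map on $Z$ as the word of its values at $1,2,3$, we read off in the same way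
\[
\begin{array}{c|cc|cc}
\sigma_{s,k} & k=a&k=a'&k=b&k=b'\\\hline
s=(a\,a') &123&123&213&213\\
s=e_{aa'} &123&123&113&112\\
s=e_{ab} &123&223&213&212
\end{array}
\]
In each row, whenever both entries belonging to one pair $A_i$ are permutations, they are equal.
\end{example}

\subsection{The second hole in general}

\begin{proposition}\label{prop:M}
Let $X$ be the disjoint union of sets $A_1,\dots,A_t$ with $|A_i|\in\{1,2\}$ and $m=|X|\ge3$, let $G=\prod_i\mathrm{Sym}(A_i)$ and $M=G\cup\mathrm{Sing}(X)$. Then $c(M)\le m-2$.
\end{proposition}

\begin{proof}
\emph{Charts.} Fix a set $Z$ with $|Z|=m-1$. Choose bijections $\theta_k\colon X\setminus k\to Z$, $k\in X$, such that for each two-element set $A_i$, with transposition $\tau_i\in G$,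
\begin{equation}\label{eq:charts}
\theta_{k\tau_i}=\tau_i\theta_k\qquad(k\in A_i).
\end{equation}
This is possible: if $A_i=\{k,k'\}$, choose $\theta_k$ freely and put $\theta_{k'}=\tau_i\theta_k$; then also $\theta_k=\tau_i\theta_{k'}$. For each singular $f$ fix $h(f)\in X$ outside its image. For $s\in M$ and $k\in X$ define the new hole $k*s$ as $ks$ if $s\in G$ and as $h(s)$ if $s$ is singular. Then $s$ maps $X\setminus k$ into $X\setminus(k*s)$, and we put
\[
\sigma_{s,k}=\theta_k^{-1}\,s\,\theta_{k*s}\in T(Z).
\]
This map is bijective if and only if $s$ is injective on $X\setminus k$.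

\emph{Claim.} If $A_i=\{k,k'\}$ and both $\sigma_{s,k}$ and $\sigma_{s,k'}$ are bijective, then they are equal.

Write $\tau=\tau_i$. Let $s=g\in G$. The group $G$ is abelian and $kg\in A_i$, so \eqref{eq:charts} gives $\theta_{k'g}=\theta_{kg\tau}=\tau\theta_{kg}$ and
\[
\sigma_{g,k'}=\theta_k^{-1}\tau\,g\,\tau\theta_{kg}=\theta_k^{-1}g\,\theta_{kg}=\sigma_{g,k}.
\]
Let $s=f$ be singular. Being injective on $X\setminus k$, it has rank $m-1$ and its nontrivial kernel class contains $k$. For the same reason this class contains $k'$, so it equals $A_i$, and $\tau f=f$. Hence $\sigma_{f,k'}=\theta_k^{-1}\tau f\theta_{h(f)}=\sigma_{f,k}$. This proves the claim.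

Consequently, for each $s\in M$ and $i\in[t]$ there is $\beta_{s,i}\in\mathrm{Sym}(Z)$ such that every $\sigma_{s,k}$ with $k\in A_i$ is singular or equal to $\beta_{s,i}$ (take $\beta_{s,i}=1$ if all are singular).

\emph{States.} Consider
\[
W=(Z,\mathrm{Sing}^1(Z))\wr(X,\mathrm{Const}^1(X))\wr(\mathrm{Sym}(Z)\times G)\wr([t],\mathrm{Const}^1_t),
\]
with states $(w,\kappa,(\gamma,\delta),i)$, and let $P_0$ be the set of states with $\kappa\in A_i$. Such a state has the hole $k=\kappa\delta\in A_i$ and represents the point
\[
p=w\,\gamma\,\theta_k^{-1}\in X\setminus k .
\]
Every $p\in X$ is represented: take any $k\ne p$, $\kappa=k$, $\gamma=1$, $\delta=1$, $w=p\theta_k$. The coordinate $\gamma$ accumulates the permutations $\beta_{s,i}$, so that $w$ will be subject only to the identity and to singular maps.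

\emph{Lifts.} Let $s\in M$, and write $\beta=\beta_{s,i}$, $\sigma=\sigma_{s,k}$. The lift of $s$ acts on $\gamma$ and $w$ by
\[
\gamma\mapsto\gamma\beta,\qquad w\mapsto w\,\gamma\sigma\beta^{-1}\gamma^{-1}
\]
(on states outside $P_0$ it leaves $w$ unchanged), and on the other coordinates by
\[
\begin{array}{llll}
i\mapsto i, & \delta\mapsto\delta g, & \kappa\mapsto\kappa & \text{if } s=g\in G,\\
i\mapsto j, & \delta\mapsto\delta, & \kappa\mapsto h(f)\delta^{-1} & \text{if } s=f \text{ is singular and } h(f)\in A_j .
\end{array}
\]
This rule is an element of $W$: the map on $i$ is the identity or a constant; $(\gamma,\delta)$ is multiplied on the right by an element that depends only on $i$; the map on $\kappa$ is the identity or a constant depending only on $\delta$; and the map $\gamma\sigma\beta^{-1}\gamma^{-1}$ on $w$ depends only on $\kappa,\gamma,\delta,i$ and is the identity if $\sigma=\beta$ and singular otherwise. The set $P_0$ is preserved because $G$ preserves each $A_j$. The new hole is $\kappa\delta g=kg$, respectively $h(f)\delta^{-1}\delta=h(f)$, so it is $k*s$. The new represented point is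
\[
w\gamma\sigma\beta^{-1}\gamma^{-1}\cdot\gamma\beta\cdot\theta_{k*s}^{-1}=w\gamma\sigma\theta_{k*s}^{-1}=w\gamma\theta_k^{-1}s=ps .
\]
By Lemma~\ref{lem:cover}, $M\prec W$. Since $|Z|=m-1\ge2$, Lemma~\ref{lem:hole} and (C2), (C3) give $c(M)\le(m-3)+0+1+0=m-2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Here $m=n-1\ge3$, so Lemma~\ref{lem:first} and Proposition~\ref{prop:M} give $c(S_\Gamma)\le c(M)\le n-3$.
\end{proof}

\begin{remark}
The hypothesis $n\ge4$ is used only to have $|Z|\ge2$. It cannot be dropped: the triangle has $c(S_\Gamma)=1>n-3$. The bound is not always attained: paths have $c(S_\Gamma)=0$.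
\end{remark}

\begin{remark}\label{rem:holonomy}
The claim in the proof fails for a piece $A_i=\{a_1,a_2,a_3\}$, whatever the charts. For $f=e_{kk'}$ with $k,k'\in A_i$, both $\sigma_{f,k}$ and $\sigma_{f,k'}$ are bijective, and they are equal only if $\theta_{k'}=(k\,k')\theta_k$. Going once around the piece would give
\[
\theta_{a_1}=(a_1\,a_3)(a_3\,a_2)(a_2\,a_1)\,\theta_{a_1}.
\]
But $(a_1\,a_3)(a_3\,a_2)(a_2\,a_1)$ fixes $a_1$ and exchanges $a_2$ and $a_3$, which contradicts the injectivity of $\theta_{a_1}$. This transposition reappears as the element $\pi$ of Section~\ref{sec:lower}, where it raises the complexity.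
\end{remark}

\section{Two holes give all permutations}\label{sec:two}

With one hole, a cut vertex confines the pebbles: in the bowtie, by the proof of Lemma~\ref{lem:first}, only $4$ of the $24$ arrangements with a given hole can be reached from one another. With two holes the cut vertex becomes a help, because two of its neighbors in one block serve as parking places while pebbles of another block are exchanged.

\begin{lemma}\label{lem:two}
Let $\Gamma$ be 2-edge connected with a cut vertex, and let $H,H'\subset V$ with $|H|=|H'|=2$. Every bijection $V\setminus H\to V\setminus H'$ is the restriction of an element of $S_\Gamma$.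
\end{lemma}

\begin{proof}
Put distinctly labeled pebbles on $V\setminus H$. By Section~\ref{sec:pebbles} we have to show that every configuration with holes $H'$ can be reached by moves.

\emph{Positions of the holes.} In any connected graph, two holes can be brought to any two vertices $t_1,t_2$. Take a hole nearest to $t_1$ and move it along a shortest path to $t_1$; this path contains no other hole. Then take a path from the other hole to $t_2$. If it avoids $t_1$, move the hole along it. If it passes through $t_1$, move the hole to the vertex just before $t_1$, move the hole at $t_1$ along the rest of the path to $t_2$, and move the waiting hole to $t_1$.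

\emph{Equivalent labels.} Let $\mathcal C$ be the set of configurations reachable from the initial one, and let $Q$ be the group of permutations of the labels that map $\mathcal C$ onto itself. Since $\mathcal C$ contains a configuration with holes $H'$, it suffices to show that $Q$ contains all transpositions. Moves are reversible, so reachability is an equivalence relation, and relabeling permutes its classes. Hence a relabeling that maps one configuration of $\mathcal C$ into $\mathcal C$ belongs to $Q$. Call labels $p,p'$ \emph{equivalent} if $p=p'$ or $(p\,p')\in Q$; this is transitive because $(p\,p'')=(p\,p')(p'\,p'')(p\,p')$ for distinct $p,p',p''$. We show that all labels are equivalent. All configurations below lie in $\mathcal C$.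

\emph{(1) Let $C$ be a cycle through a vertex $c$, and let the holes be two neighbors $b,b'$ of $c$ outside $C$. Then all labels on $C$ are equivalent.} Let $a$ be a neighbor of $c$ on $C$, and let $p$ be on $c$ and $p'$ on $a$. The moves
\[
c\to b,\quad a\to c,\quad c\to b',\quad b\to c,\quad c\to a,\quad b'\to c
\]
park $p$ on $b$, park $p'$ on $b'$, bring $p$ to $a$ and bring $p'$ to $c$. They exchange $p$ and $p'$ and change nothing else, so $p$ and $p'$ are equivalent. Now, from the given configuration, move $p$ to $b$, move the hole at $c$ once around $C$, and move $p$ back to $c$. The holes are $b,b'$ again, $p$ is on $c$, and the pebbles on $C\setminus c$ have been shifted cyclically by one step. Repeating this brings each of them to $a$, so each is equivalent to $p$.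

\emph{(2) Let $B\ne B'$ be blocks that share the vertex $c$, and let the holes be two neighbors $b,b'$ of $c$ in $B'$. Then all labels on $B$ are equivalent.} (Two such neighbors exist by (B2), as all blocks have at least three vertices.) By (B1), $b,b'\notin B$, and by (B2) every vertex of $B$ lies on a cycle of $B$ through $c$. By (1) its label is equivalent to the label on $c$.

\emph{(3) In the situation of (2), all labels on $B\cup B'$ are equivalent.} Let $a,a'$ be two neighbors of $c$ in $B$. After the moves $c\to b$, $a\to c$, $c\to b'$, $a'\to c$ the holes are $a,a'$, and $B'$ carries the labels that were on $B'\setminus\{b,b',c\}$ and those that were on $c,a,a'$. By (2) with $B$ and $B'$ exchanged, these labels are equivalent. So each label originally on $B'$ is equivalent to the one originally on $c\in B$.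

\emph{(4) Adding blocks.} Let $U$ be a connected union of blocks that contains both holes, and suppose that all labels on $U$ are equivalent. Since $\Gamma$ has a cut vertex and the holes can be placed anywhere, (3) provides such a $U$. If $U$ does not contain all vertices, some edge joins a vertex $d$ of $U$ to a vertex outside $U$. Let $B''$ be the block of this edge and let $D\subseteq U$ be a block containing $d$; then $D\ne B''$. Using moves inside the connected graph $U$, bring the holes to two neighbors of $d$ in $D$; the set of labels on $U$ does not change. By (2), all labels on $B''$ are equivalent to the label on $d$, which is a label on $U$. So $U\cup B''$ has the same properties as $U$, and after finitely many steps $U=\Gamma$.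
\end{proof}

Both hypotheses are needed. On a path with four vertices the two pebbles keep their order, and on a cycle with five vertices the three pebbles keep their cyclic order.

\section{Removing the outermost group}\label{sec:peel}

A lower bound on complexity must deal with all decompositions at once. The tool is a lemma of Rhodes--Tilson type, which finds in a semigroup $T$ of complexity $k$ a large subsemigroup of complexity at most $k-1$. Suppose first that $T$ divides $U'\wr G$ with $c(U')\le k-1$ and $G$ a group. The elements of $T$ that have a preimage with trivial $G$-component form a subsemigroup $N$ which divides a power of $U'$. It contains all idempotents and is closed under conjugation, like the kernel of a group homomorphism. The difficulty is the aperiodic factor $A_k$ to the right of the last group. The hypotheses of the lemma make it inert: a chain condition on the generators freezes the state of $A_k$, and the constant maps ensure that nothing is lost by looking at the frozen states only.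

\begin{lemma}\label{lem:RT}
Let $T\le T(X)$ contain all constant maps and be generated by $t_1,\dots,t_p$ with $t_{i+1}\in T^1t_i$ for $1\le i<p$. Let $k=c(T)\ge1$. Then there is a subsemigroup $N\le T$ with $c(N)\le k-1$ such that
\begin{enumerate}
\item[(i)] $N$ contains all idempotents of $T$;
\item[(ii)] $axa^{-1}\in N$ whenever $x\in N$ and $a$ lies in a subgroup of $T$, where $a^{-1}$ is the inverse in that subgroup.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T\prec A_0\wr G_1\wr\cdots\wr G_k\wr A_k$. Write this product as $(Y,U)\wr(Q,A)$ with $(Q,A)=(A_k^1,A_k)$ and $U=U'\wr G_k$, where $U'=A_0\wr G_1\wr\cdots\wr A_{k-1}$ has $c(U')\le k-1$. Let $W$ be a subsemigroup of the product and $\eta\colon W\to T$ a surjective homomorphism. Shrinking $W$, we may assume that no proper subsemigroup of $W$ is mapped onto $T$. Let $\alpha(f,a)=a$ be the projection to $A$, and $B=\alpha(W)$.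

\emph{Step 1: lifting the chain.} Choose $w_1\in\eta^{-1}(t_1)$. If $w_i\in\eta^{-1}(t_i)$ is chosen and $t_{i+1}=st_i$ with $s\in T^1$, put $w_{i+1}=vw_i$, where $v$ is a preimage of $s$ or $v=1$. The $w_i$ generate a subsemigroup that maps onto $T$, so by minimality $W=\langle w_1,\dots,w_p\rangle$, and the factors $v$ lie in $W^1$. Hence $B$ is generated by the elements $\alpha_i=\alpha(w_i)$, and $\alpha_j\in B^1\alpha_i$ for $j\ge i$.

\emph{Step 2: a left zero of $B$.} Let $R$ be a minimal right ideal of $W$. For $s\in R$, the set $sW$ is a right ideal contained in $R$, so $sW=R$. Thus $W$ acts transitively on $R$ by right multiplication, and $B$ acts transitively on $\Omega=\alpha(R)$. We claim that $|\Omega|=1$. Suppose $|\Omega|\ge2$. We show by induction on $i$ that each $\alpha_i$ acts on $\Omega$ as the identity, which contradicts transitivity. Let $\alpha_1,\dots,\alpha_{i-1}$ act as the identity and let $\omega\in\Omega$. Take $\omega'\ne\omega$ in $\Omega$ and a word in the generators that takes $\omega'$ to $\omega$. The last letter $\alpha_j$ that changes the current point has $j\ge i$ and produces $\omega=\omega''\alpha_j$ with $\omega''\in\Omega$.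 Writing $\alpha_j=b\alpha_i$ with $b\in B^1$, we get $\omega=(\omega''b)\alpha_i\in\Omega\alpha_i$. So $\alpha_i$ is surjective on $\Omega$, hence a permutation of $\Omega$; and $\alpha_i^{s+1}=\alpha_i^s$ for some $s$ forces this permutation to be the identity. Therefore $\Omega=\{z\}$, and $za=z$ for all $a\in B$.

\emph{Step 3: eliminating $A$.} Every $q\in Qz$ is fixed by $B$. For $w=(f,a)\in W$ put $\psi(w)=(f(q))_{q\in Qz}\in U^{Qz}$. By the product formula, $\psi$ is a homomorphism into the direct power $U^{Qz}$. We claim that $\psi(w)=\psi(w')$ implies $\eta(w)=\eta(w')$. For $s=(F,z)\in R$ and $w=(f,a)$ we have $sw=(q\mapsto F(q)f(qz),\,z)$, which depends only on $s$ and $\psi(w)$. So $\eta(s)\eta(w)=\eta(s)\eta(w')$ for all $s\in R$. The constants form an ideal of $T$, because $t\,\overline x=\overline x$ and $\overline x\,t=\overline{xt}$. Its preimage $I$ is an ideal of $W$; the right ideal $R\cap I$ is nonempty since it contains $RI$, so $R\subseteq I$ by minimality. Thus $\eta(R)$ is a right ideal of $T$ consisting of constants, and $\overline x\,\overline y=\overline y$ shows that it contains all of them. Hence $\overline x\,\eta(w)=\overline x\,\eta(w')$,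 that is, $x\eta(w)=x\eta(w')$, for all $x\in X$. This proves the claim, and $\eta$ induces a surjective homomorphism $\bar\eta\colon\psi(W)\to T$.

\emph{Step 4: the subsemigroup $N$.} Let $\beta\colon U^{Qz}\to G_k^{Qz}$ be induced by the projection $U=U'\wr G_k\to G_k$. The elements $(f,1)$ of $U$ multiply pointwise, so $\beta^{-1}(1)$ is a direct power of $U'$. Put $N=\bar\eta\bigl(\psi(W)\cap\beta^{-1}(1)\bigr)$. If $e\in T$ is idempotent, the semigroup $\bar\eta^{-1}(e)$ contains an idempotent, and $\beta$ maps it to $1$; so $e\in N$. This gives (i) and shows that $N$ is nonempty. By (C1), $c(N)\le c(U')\le k-1$. For (ii), let $x=\bar\eta(v)$ with $\beta(v)=1$, and let $a=\bar\eta(d)$ lie in a subgroup $H$ of $T$. Choose $s\ge2$ divisible by $|H|$ and $|G_k|$. Then $\beta(dvd^{\,s-1})=\beta(d)^s=1$ and $a^{s-1}=a^{-1}$, so $axa^{-1}=\bar\eta(dvd^{\,s-1})\in N$.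
\end{proof}

The chain condition cannot be omitted. If $T$ is generated by idempotents, (i) forces $N=T$, which is incompatible with $c(N)\le k-1$; an example containing all constants is $T=\mathrm{Sing}_3$, with $k=1$.

As a first application, adjoining the alternating group to $\mathrm{Sing}(Y)$ raises the complexity.

\begin{corollary}\label{cor:alt}
If $|Y|=r\ge4$, then $c(\mathrm{Alt}(Y)\cup\mathrm{Sing}(Y))\ge r-1$.
\end{corollary}

\begin{proof}
Let $T=\mathrm{Alt}(Y)\cup\mathrm{Sing}(Y)$. It contains the constants and a nontrivial group, so $c(T)\ge1$. Fix $y_0\in Y$. List first all elements of $\mathrm{Alt}(Y)$ and then all maps with image $Y\setminus y_0$. As $\mathrm{Alt}(Y)$ is transitive, every map of rank $r-1$ is a map with image $Y\setminus y_0$ followed by an even permutation; so the list generates $T$ by Lemma~\ref{lem:howie}. The chain condition holds: $g'=(g'g^{-1})g$ for $g,g'\in\mathrm{Alt}(Y)$; $f=(fg^{-1})g$ for $f$ singular; and if $f,f'$ have image $Y\setminus y_0$ and $D$ contains exactly one point of each kernel class of $f$, then $f'=xf$ with $x=f'(f|_D)^{-1}\in\mathrm{Sing}(Y)$. The subsemigroup $N$ of Lemma~\ref{lem:RT} contains all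 $e_{xy}$, hence $\mathrm{Sing}(Y)$. So $c(T)\ge1+c(\mathrm{Sing}(Y))=r-1$.
\end{proof}

\section{A long cycle: the lower bound $n-2$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $\Gamma$ be 2-edge connected, not 2-vertex connected, with $n$ vertices and a cycle $C$ of length $\ell\ge4$. Then $c(S_\Gamma)\ge n-2$.
\end{proposition}

Lemma~\ref{lem:RT} cannot be applied to $S_\Gamma$ itself, which is generated by idempotents. We therefore keep a vertex $u$ of $C$ empty and consider the maps induced on $X=V\setminus u$. Among them is a genuine permutation $\rho$, the rotation of $A=V(C)\setminus u$, which can head the chain of generators. The remaining generators will have rank $|X|-1$. For the chain condition they should share one image $X\setminus a_1$, and multiplication by $\rho$ then yields the images $X\setminus h$ with $h\in A$. This leads to a semigroup $T$ in which the second hole is always created and kept on $A$. The plan is to show that the subsemigroup $N\le T$ of Lemma~\ref{lem:RT} still induces $\mathrm{Alt}(Y)\cup\mathrm{Sing}(Y)$ on $Y=X\setminus a_1$, a set with $n-2$ points. Then $c(N)\ge n-3$ and $c(T)\ge n-2$.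

\begin{example}\label{ex:square}
Let $\Gamma$ be a 4-cycle $ua_1a_2a_3$ with a triangle attached at one vertex, so $n=6$ and $Y=\{a_2,a_3,b,b'\}$, where $b,b'$ are the two new vertices of the triangle. With $u$ empty, $a_1$ can be collapsed onto $a_3$ through $u$: on $X$, the product $e_{a_1u}e_{ua_3}$ is the idempotent $e_{a_1a_3}$. So on $X$ the vertices $a_1,a_2,a_3$ behave like a triangle. After $e_{a_1a_2}$ the vertex $a_1$ is empty, and $e_{a_2a_1}e_{a_3a_2}e_{a_1a_3}$ sends $a_2\mapsto a_1\mapsto a_1\mapsto a_3$ and $a_3\mapsto a_3\mapsto a_2\mapsto a_2$. The product $\pi$ of these four idempotents acts on $Y$ as the transposition $(a_2\,a_3)$ of Remark~\ref{rem:holonomy}. It lies in $N$ by (i), and its conjugates under $\mathrm{Sym}(Y)$, which Lemma~\ref{lem:two} supplies, lie in $N$ by (ii). So removing the outermost group, which is needed for $\rho$, leaves all of $\mathrm{Sym}(Y)$ in place, and the complexities build up as $c(\mathrm{Sing}_4)=2$, $c(N)\ge3$, $c(T)\ge4$.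
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
The block containing $C$ has at least $\ell$ vertices, and another block has at least two vertices outside it. So $n\ge\ell+2\ge6$. Let $u,a_1,\dots,a_q$ be the vertices of $C$ in cyclic order, $q=\ell-1\ge3$, and $A=\{a_1,\dots,a_q\}$ with indices modulo $q$. Put
\[
X=V\setminus u,\qquad Y=X\setminus a_1,\qquad r=|Y|=n-2\ge4,
\]
and $M_X=\{s|_X: s\in S_\Gamma,\ Xs\subseteq X\}\prec S_\Gamma$. From now on $e_{xy}$ with $x,y\in X$ also denotes the corresponding map on $X$.

\emph{Step 1: elements of $M_X$.} Moving the hole $u$ once around $C$ gives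
\[
\rho=(e_{a_1u}e_{a_2a_1}\cdots e_{a_qa_{q-1}}e_{ua_q})|_X\in M_X,
\]
which maps $a_i\mapsto a_{i-1}$ for all $i$ modulo $q$ and fixes $X\setminus A$ pointwise. Next, $e_{a_ia_{i+1}}\in M_X$ for all $i$ modulo $q$: for $i<q$ it is the restriction of a generator, and $e_{a_qa_1}=(e_{a_qu}e_{ua_1})|_X$. For $h\in A$ let $L_h$ be the set of all maps $f\colon X\to X$ with image $X\setminus h$ whose nontrivial kernel class is $\{a_i,a_{i+1}\}$ for some $i$ modulo $q$. Such an $f$ equals $e_{a_ia_{i+1}}b$, where $b=f|_{X\setminus a_i}$ is a bijection $V\setminus\{u,a_i\}\to V\setminus\{u,h\}$. By Lemma~\ref{lem:two}, $b$ is the restriction of an element of $S_\Gamma$. Hence $L_h\subseteq M_X$.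

Let $T=\langle\rho,L_{a_1}\rangle\le M_X$. Right multiplication by $\rho^j$ keeps the kernel classes and moves the missing point of the image, so $L_{a_1}\rho^j=L_{a_1\rho^j}$, and $T\supseteq L_h$ for all $h\in A$. In particular $T$ contains the idempotents $e_{a_ia_{i+1}}\in L_{a_i}$ and $e_{a_{i+1}a_i}\in L_{a_{i+1}}$. Let $H\subseteq L_{a_1}$ be the set of maps with nontrivial kernel class $\{a_1,a_2\}$. Its elements are the maps $e_{a_1a_2}g$ with $g\in\mathrm{Sym}(Y)$, so $H$ is a subgroup of $T$ with identity $e_{a_1a_2}$, and restriction to $Y$ is an isomorphism $H\to\mathrm{Sym}(Y)$.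

\emph{Step 2: $T$ satisfies the hypotheses of Lemma~\ref{lem:RT}.} List the generators as $\rho$ followed by the elements of $L_{a_1}$. For $f\in L_{a_1}$ we have $f=(f\rho^{q-1})\rho$, as $\rho^q=1$. For $f,f'\in L_{a_1}$, where $f$ has the kernel class $\{a_i,a_{i+1}\}$, we have $f'=xf$ with $x=f'(f|_{X\setminus a_i})^{-1}$; this $x$ has the kernel classes of $f'$ and the image $X\setminus a_i$, so $x\in L_{a_i}\subseteq T$. For the constants, note that $a_2,a_3$ are distinct points of $Y$ because $q\ge3$. The elements of $T$ that map $Y$ into $Y$ include $H$ and $e_{a_2a_3}$, so by Lemma~\ref{lem:howie} their restrictions to $Y$ include $\mathrm{Sing}(Y)$. Given $y\in Y$, choose $v\in T$ with $Yv=\{y\}$; then $e_{a_1a_2}v=\overline y\in T$. Also $\overline{a_1}=\overline{a_2}\,\rho\in T$. Finally $c(T)\ge1$, since $\rho$ generates a nontrivial group.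

Let $N\le T$ be given by Lemma~\ref{lem:RT}, so that $c(T)\ge1+c(N)$.

\emph{Step 3: $N\cap H$ restricts to a group containing $\mathrm{Alt}(Y)$.} The product of idempotents of $T$
\[
\pi=e_{a_1a_2}\;e_{a_2a_1}e_{a_3a_2}\cdots e_{a_qa_{q-1}}\;e_{a_1a_q}
\]
lies in $N$ by (i). The points $a_1$ and $a_2$ are sent to $a_2$, then to $a_1$, stay there, and are sent to $a_q$ by the last factor. For $3\le i\le q$ the point $a_i$ is sent to $a_{i-1}$ by the factor $e_{a_ia_{i-1}}$ and is not moved by any other factor. All other points are fixed. So $\pi\in H$, and $\pi|_Y$ is a cycle of length $q-1=\ell-2\ge2$ on $\{a_2,\dots,a_q\}$. Therefore $N\cap H$ is a nontrivial subgroup of $H\cong\mathrm{Sym}(Y)$, and it is normal by (ii). If $r\ge5$, every nontrivial normal subgroup of $\mathrm{Sym}(Y)$ contains $\mathrm{Alt}(Y)$. If $r=4$, then $n=6$ and $\ell=4$, so $\pi|_Y$ is a transposition; its conjugates generate $\mathrm{Sym}(Y)$, and $N\cap H=H$.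

\emph{Step 4: conclusion.} Let $N'=\{f|_Y: f\in N,\ Yf\subseteq Y\}\prec N$. It contains $\mathrm{Alt}(Y)$ by Step 3 and $e_{a_2a_3}|_Y$ by (i). As $r\ge4$, the group $\mathrm{Alt}(Y)$ is 2-transitive, so $N'\supseteq\mathrm{Sing}(Y)$ by Lemma~\ref{lem:howie}. Corollary~\ref{cor:alt} gives $c(N)\ge c(N')\ge r-1$, and hence $c(S_\Gamma)\ge c(T)\ge r=n-2$.
\end{proof}

The cut vertex and the absence of bridges enter through Lemma~\ref{lem:two} and the inequality $n\ge\ell+2$. The condition $\ell\ge4$ enters through $e_{a_2a_3}$ and through $\pi$: for $\ell=3$ the product is $\pi=e_{a_1a_2}e_{a_2a_1}e_{a_1a_2}=e_{a_1a_2}$, the identity of $H$, and Step 3 yields nothing.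

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:all}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graph $\Gamma$ has at least two blocks, each with at least three vertices, and two blocks share at most one vertex; so $n\ge5$.

We first prove the equivalence. Every cycle lies in a block, so if all blocks are triangles there is no cycle of length at least $4$. Conversely, suppose that some block $B$ is not a triangle; then it has at least four vertices, and it contains a cycle by (B2). If this cycle is a triangle $xyz$, then, $B$ being connected, some vertex $w$ of $B$ outside the triangle is adjacent to one of its vertices, say to $x$. In the connected graph $B-x$ take a shortest path from $w$ to $\{y,z\}$; say it ends at $y$, so that it avoids $z$. Then $x\,w\cdots y\,z\,x$ is a cycle of length at least $4$.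

If all blocks are triangles, Theorem~\ref{thm:upper} gives $c(S_\Gamma)\le n-3$ and Theorem~\ref{thm:known}(b) gives $c(S_\Gamma)\ge n-3$. Otherwise $\Gamma$ has a cycle of length at least $4$; then Proposition~\ref{prop:lower} gives $c(S_\Gamma)\ge n-2$ and Theorem~\ref{thm:known}(b) gives $c(S_\Gamma)\le n-2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:all}]
If $\Gamma$ has only one block, it is 2-vertex connected and $c(S_\Gamma)=n-2$ by Theorem~\ref{thm:known}(a). If it has at least two blocks, it is not 2-vertex connected and Theorem~\ref{thm:main} applies. If the blocks are $t\ge2$ triangles, Lemma~\ref{lem:pieces} gives $n-1=2t$, so $c(S_\Gamma)=n-3=2t-2$. The lower bound in Theorem~\ref{thm:known}(b) is attained by the bowtie, the smallest such graph, with $n=5$ and $c(S_\Gamma)=2$; the upper bound is attained by the triangle.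
\end{proof}

\begin{thebibliography}{9}
\bibitem{HNP}
G\'abor Horv\'ath, Chrystopher L. Nehaniv and K\'aroly Podoski,
\emph{The maximal subgroups and the complexity of the flow semigroup of finite (di)graphs},
arXiv:1705.09577 (2017).
\end{thebibliography}
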